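\title{First-Fit Can Use Superexponentially Many Chains on Posets That Avoid a Poset of Width Two}


\begin{abstract}
First-Fit is the greedy online algorithm that partitions a poset into chains. For a poset $Q$, let $\mathrm{FF}(w,Q)$ be the largest number of chains that First-Fit uses on a $Q$-free poset of width $w$. We show that $\mathrm{FF}(w,Q)$ can be superexponential in $w$ for a fixed poset $Q$ of width $2$. Let $Q_n$ be the poset whose incomparability graph is the path on $n$ vertices. We prove that $\mathrm{FF}(w,Q_8)\ge 2\,w!-1$, and that $\mathrm{FF}(w,Q_{18r+4})\ge((w-1)!)^r$ for every $r\ge1$. Both bounds come from one recursive construction, in which raising the width from $v$ to $v+1$ multiplies the number of chains by about $v^r$ while induced paths in the incomparability graph stay short.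
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{poset} is a finite set $P$ with a reflexive, antisymmetric and transitive relation $\le$. A \emph{chain} is a set of pairwise comparable elements, an \emph{antichain} is a set of pairwise incomparable elements, and the \emph{width} of $P$ is the size of a largest antichain. A poset $Q$ is a \emph{subposet} of $P$ if $Q$ is obtained from $P$ by deleting elements, all relations among the remaining elements being kept, and $P$ is \emph{$Q$-free} if $Q$ is not a subposet of $P$.

\emph{First-Fit} receives the elements of $P$ in a given presentation order $x_1,x_2,\dots$ and builds an ordered partition into chains. If $x_1,\dots,x_{k-1}$ have been partitioned into chains $(C_1,\dots,C_t)$, then $x_k$ is added to the first $C_j$ such that $C_j\cup\{x_k\}$ is a chain; if there is no such $C_j$, a new chain $C_{t+1}=\{x_k\}$ is opened. Let $\mathrm{FF}(w,Q)$ be the maximum, over all $Q$-free posets $P$ of width $w$ and all presentation orders of $P$, of the number of chains that First-Fit uses.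

A chain meets an antichain in at most one element, so a poset of width $w$ needs $w$ chains, and by Dilworth's theorem $w$ chains suffice. The function $\mathrm{FF}(w,Q)$ measures how much is lost by deciding greedily and never revising. With no restriction on $P$ the loss is unbounded already in width $2$ (Example~\ref{ex:staircase}). If $Q$ has width at least $3$, then every poset of width $2$ is $Q$-free, so forbidding $Q$ does not help. For $Q$ of width at most $2$, Bosek, Krawczyk and Matecki proved that $\mathrm{FF}(w,Q)$ is finite; their upper bounds are of tower type. In the other direction, there are posets $Q$ of width $2$ with $\mathrm{FF}(w,Q)\ge 2^w-1$. An example is the \emph{skewed butterfly}, which consists of disjoint chains $x_1<x_2<x_3$ and $y_1<y_2$ together with the cover relations $x_1<y_2$ and $y_1<x_3$. The following question comes from Milans and Wigal~\cite{MW}.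

\begin{quote}
\emph{Is there a poset $Q$ of width $2$ for which $\mathrm{FF}(w,Q)$ is superexponential, that is, not bounded above by $2^{O(w)}$?}
\end{quote}

The bound $2^w-1$ can be obtained by a recursion in which one more unit of width doubles the number of chains (Proposition~\ref{prop:doubling}). One may guess from it that a unit of width always buys a factor bounded in terms of $Q$, which would make the answer negative. We show that the factor can grow with the width.

Let $Q_n$ be the poset on $q_1,\dots,q_n$ with $q_i<q_j$ if and only if $j\ge i+2$. The incomparable pairs are the pairs $q_i,q_{i+1}$, so $Q_n$ has width $2$ for $n\ge2$. The poset $Q_5$ is the skewed butterfly, with $x_1,x_2,x_3=q_1,q_3,q_5$ and $y_1,y_2=q_2,q_4$.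

\begin{theorem}\label{thm:factorial}
For all $w\ge1$ we have $\mathrm{FF}(w,Q_8)\ge 2\,w!-1$. Hence $\mathrm{FF}(w,Q_8)$ is not bounded by $2^{O(w)}$.
\end{theorem}

\begin{theorem}\label{thm:power}
For all $r,w\ge1$,
\[
\mathrm{FF}(w,Q_{18r+4})\ \ge\ 2\prod_{j=1}^{w-1}(j^r+1)-1\ \ge\ \bigl((w-1)!\bigr)^r .
\]
Hence for every constant $C$ there is a fixed poset $Q$ of width $2$ with $\mathrm{FF}(w,Q)\ge w^{Cw}$ for all large $w$.
\end{theorem}

Thus no bound $w^{Cw}$ with $C$ independent of $Q$ holds for all $Q$ of width $2$. The \emph{incomparability graph} $G(P)$ has vertex set $P$ and joins the incomparable pairs.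

\begin{corollary}\label{cor:diameter}
Let $Q$ be a poset of width $2$ that contains $Q_8$ as a subposet. Then $\mathrm{FF}(w,Q)\ge 2\,w!-1$ for all $w\ge 1$. This applies to every poset $Q$ of width $2$ such that $G(Q)$ has a component of diameter at least $7$.
\end{corollary}

Along the family $Q_n$ the picture is as follows: $\mathrm{FF}(w,Q_4)=w$ (Remark~\ref{rem:Q4}), $\mathrm{FF}(w,Q_5)\ge2^w-1$, and $\mathrm{FF}(w,Q_n)$ is finite but superexponential for every $n\ge8$. We do not settle whether $\mathrm{FF}(w,Q_n)$ is superexponential for $n=5,6,7$, and we do not determine the exact growth rate of $\mathrm{FF}(w,Q)$.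

Section~\ref{sec:walls} translates the problem into the language of graph coloring, and Section~\ref{sec:tools} collects four short lemmas. Section~\ref{sec:idea} starts from the doubling recursion and finds, piece by piece, what must be added to beat it. Section~\ref{sec:extension} defines the resulting construction, Section~\ref{sec:paths} bounds its induced paths, and Section~\ref{sec:proofs} proves the theorems.

\section{Walls and induced paths}\label{sec:walls}

We write $x\parallel y$, and say that $x$ \emph{sees} $y$, when $x$ and $y$ are incomparable. For sets, $X<Y$ means $x<y$ for all $x\in X$ and $y\in Y$, and an element sees a set if it sees every element of it. Let $[n]=\{1,\dots,n\}$. Chains of $P$ are the independent sets of $G(P)$ and antichains are the cliques, so First-Fit is greedy coloring of $G(P)$ and the width is the clique number. An \emph{induced path} in a graph is a sequence of distinct vertices $x_1,\dots,x_n$ in which $x_i$ and $x_j$ are adjacent if and only if $|i-j|=1$. We identify it with its vertex set $X$ and use two properties throughout: a vertex has at most two neighbors in $X$ if it belongs to $X$, and $X$ contains no cycle.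

The condition of being $Q_n$-free can be read off from the graph.

\begin{lemma}\label{lem:pathposet}
A poset $P$ is $Q_n$-free if and only if $G(P)$ has no induced path on $n$ vertices.
\end{lemma}

\begin{proof}
A copy of $Q_n$ gives the induced path $q_1,\dots,q_n$. Conversely, let $x_1,\dots,x_n$ be an induced path in $G(P)$. If $x\parallel y$ and $z$ is comparable with both, then $z$ lies on the same side of both, since $x<z<y$ or $y<z<x$ would make $x$ and $y$ comparable. Call a pair $(i,j)$ with $j\ge i+2$ \emph{rising} if $x_i<x_j$ and \emph{falling} otherwise. Taking $z=x_i$ shows that $(i,j)$ and $(i,j+1)$ have the same type, and taking $z=x_n$ shows that $(i,n)$ and $(i-1,n)$ have the same type. So every pair has the type of $(1,n)$. If all pairs are rising, then $q_i\mapsto x_i$ is a copy of $Q_n$; if all are falling, then $q_i\mapsto x_{n+1-i}$ is.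
\end{proof}

A bad presentation order is certified by a static object. An \emph{$m$-wall} of $P$ is a surjection $\varphi$ from $P$ onto a linearly ordered set of $m$ \emph{colors} such that each color class is a chain and each $x\in P$ sees an element of every color smaller than $\varphi(x)$. Such an element is a \emph{witness} for $x$ and that color.

\begin{lemma}\label{lem:wall}
If $P$ has an $m$-wall, then some presentation order makes First-Fit use $m$ chains.
\end{lemma}

\begin{proof}
Present the color classes one after another, in increasing order of color. Suppose that the first $j-1$ classes have become the chains $C_1,\dots,C_{j-1}$. An element of the $j$-th color has a witness in each of these chains, so it joins none of them. It is comparable with all presented elements of its own color, so it opens or joins $C_j$. All $m$ classes are nonempty, so $m$ chains are used.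
\end{proof}

Walls can be truncated. If $\varphi\colon P\to[k]$ is a $k$-wall and $0\le c\le k$, let $P[c]$ be the subposet of elements of color at most $c$. Witnesses have smaller color than the element they serve, so $\varphi$ restricts to a $c$-wall of $P[c]$. The poset $P[c]$ is a self-sufficient supplier of the colors $1,\dots,c$.

\begin{example}[the staircase]\label{ex:staircase}
Let $S$ consist of the pairs $(j,c)$ with $1\le c\le j\le m$, where $m\ge2$. For distinct pairs put $(j,c)<(j',c')$ if $j'\ge j+2$, or if $j'\in\{j,j+1\}$ and $c\ge c'$. This relation is transitive: in $(j,c)<(j',c')<(j'',c'')$ either $j''\ge j+2$, or both steps are of the second kind and $c\ge c'\ge c''$. Incomparable elements have first coordinates that differ by exactly $1$, so the width is $2$. Give $(j,c)$ the color $c$. Elements of the same color are comparable, and $(j,c)$ sees $(j-1,c')$ for every $c'<c$. So $S$ has an $m$-wall. It also contains the induced path $(1,1),(2,2),\dots,(m,m)$ of $G(S)$, and hence $Q_m$.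
\end{example}

In the staircase each level finds its witnesses one level lower, and an induced path can climb all the levels. Forbidding $Q_n$ limits such climbing, and the task is to produce many colors with a bounded number of levels.

\begin{remark}\label{rem:Q4}
The \emph{Grundy number} of a graph is the largest number of colors that greedy coloring uses over all vertex orders. For graphs with no induced path on $4$ vertices it equals the clique number~\cite{CS}. By Lemma~\ref{lem:pathposet}, First-Fit uses exactly $w$ chains on each $Q_4$-free poset of width $w$, so $\mathrm{FF}(w,Q_4)=w$.
\end{remark}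

\section{Gluing, modules and nested neighborhoods}\label{sec:tools}

All our posets are built by placing one chain beside a stack of smaller posets. The \emph{ordinal sum} of posets $N_1,\dots,N_p$ is their disjoint union $N$ with the added relations $N_i<N_j$ for $i<j$. Incomparable elements of $N$ lie in the same summand, so $G(N)$ is the disjoint union of the graphs $G(N_i)$ and the width of $N$ is the largest width of a summand. An \emph{up-set} of $N$ is a subset that contains every element above one of its members; a \emph{down-set} is defined dually.

\begin{lemma}[gluing]\label{lem:glue}
Let $T$ be a chain and $N$ a poset disjoint from $T$. For $t\in T$ let $U(t)$ be an up-set and $D(t)$ a down-set of $N$ such that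
\begin{itemize}
\item[(a)] $t<t'$ implies $U(t')\subseteq U(t)$ and $D(t)\subseteq D(t')$;
\item[(b)] $D(t)<U(t)$;
\item[(c)] $U(t)\cap D(t')\ne\emptyset$ implies $t<t'$.
\end{itemize}
Then the orders of $T$ and $N$, together with $t<y$ for $y\in U(t)$ and $y<t$ for $y\in D(t)$, form a strict partial order on $T\cup N$. In it, $t$ sees exactly $N\setminus(U(t)\cup D(t))$, and its width is at most the width of $N$ plus $1$.
\end{lemma}

\begin{proof}
The relation is irreflexive. For transitivity let $x<y<z$ and record which of $T,N$ contains each element. The types $TTT$ and $NNN$ are given. In type $NNT$ we have $x<y\in D(z)$, and $D(z)$ is a down-set; type $TNN$ is dual. In type $NTT$ we have $x\in D(y)\subseteq D(z)$ by (a); type $TTN$ is dual. Type $NTN$ is (b), and type $TNT$ is (c). An antichain contains at most one element of the chain $T$, which gives the bound on the width.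
\end{proof}

We call $T$ the \emph{spine}. The next three lemmas bound induced paths. A \emph{module} of a graph is a set $M$ of vertices such that every vertex outside $M$ is adjacent to all of $M$ or to none of $M$. The copies of smaller posets in our recursion will be modules, and the following lemma is what prevents path lengths from adding up along the recursion.

\begin{lemma}\label{lem:module}
Let $M$ be a module and $X$ an induced path with at least $4$ vertices. Then $X\subseteq M$ or $|X\cap M|\le1$.
\end{lemma}

\begin{proof}
Suppose that $|X\cap M|\ge2$ and $X\not\subseteq M$. Since $X$ is connected, some $y\in X\setminus M$ is adjacent to a vertex of $X\cap M$, hence to all of $X\cap M$. So $X\cap M=\{u,u'\}$ consists of the two neighbors of $y$ in $X$. Since $|X|\ge4$, one of them, say $u$, has a second neighbor $z$ in $X$, and $z\notin M$. Then $z$ is adjacent to $u'$ as well, and $u,y,u',z$ is a cycle in $X$, a contradiction.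
\end{proof}

The hypothesis $|X|\ge4$ is needed: the two ends of a path on $3$ vertices form a module of it.

\begin{lemma}\label{lem:nested}
Let $X$ be an induced path and let $V,W\subseteq X$ be disjoint. For $y\in W$ let $V_y$ be the set of neighbors of $y$ in $V$. If the sets $V_y$ are linearly ordered by inclusion, then $X$ has at most $3$ edges between $V$ and $W$.
\end{lemma}

\begin{proof}
The nonempty sets $V_y$ all contain the smallest of them, so they share a vertex $u$. Since $u$ has at most two neighbors in $X$, at most two of the sets are nonempty, and each has at most two elements. Four edges would require two sets of size two; being nested, they would be equal, and $X$ would contain a $4$-cycle.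
\end{proof}

The lemma will be applied with $V$ inside a chain and the neighborhoods all initial segments, or all final segments, of that chain. A graph is \emph{complete multipartite} if its vertices are partitioned into parts so that two vertices are adjacent exactly when they lie in different parts.

\begin{lemma}\label{lem:multi}
An induced path in a complete multipartite graph has at most $3$ vertices.
\end{lemma}

\begin{proof}
If $x_1,x_2,x_3,x_4$ were consecutive vertices of an induced path, then $x_3$ and $x_4$ would both lie in the part of $x_1$, although they are adjacent.
\end{proof}

\section{From doubling to a growing factor}\label{sec:idea}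

Let $P$ have width $v$ and a $k$-wall with colors $[k]$. We want a poset of width $v+1$ with many more colors. By Lemma~\ref{lem:glue}, one extra unit of width pays for a spine $T$ beside an ordinal sum $N$ of pieces of width at most $v$. The pieces at hand are the truncations $P[c]$.

\subsection*{One block of colors}

Put elements $t_1,\dots,t_{k+1}$ on the spine, $t_c$ of color $c$. The spine is a chain, so $t_c$ finds no witness on it; give $t_c$ a copy $M_c$ of $P[c-1]$ to see. For $c'<c$ the copy $M_c$ contains color $c'$, so these elements must be comparable with $t_{c'}$, and we put $M_c$ below $t_{c'}$. Then $t_{c'}<t_c$ would give $M_c<t_c$. Hence $t_c<t_{c'}$: the spine runs against the order of colors. Finally, a full copy $B$ of $P$ that sees the whole spine can carry $k$ further colors. This recovers the bound quoted in the introduction.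

\begin{proposition}\label{prop:doubling}
For all $w\ge1$ we have $\mathrm{FF}(w,Q_5)\ge2^w-1$.
\end{proposition}

\begin{proof}
We show that if $P$ has width $v$, a $k$-wall, and no induced path on $5$ vertices in $G(P)$, then some poset $P'$ has width $v+1$, a $(2k+1)$-wall, and no such path. Starting from a single point and applying Lemmas~\ref{lem:pathposet} and~\ref{lem:wall} then gives the bound.

Let $T$ be the chain $t_{k+1}<\dots<t_1$, let $N$ be the ordinal sum of $M_{k+1},M_k,\dots,M_1,B$, and let $U(t_c)=\emptyset$ and $D(t_c)=\bigcup_{d>c}M_d$. The sets $D(t_c)$ are down-sets that grow along $T$, and (b), (c) are vacuous, so Lemma~\ref{lem:glue} gives a poset $P'$ of width at most $v+1$. The element $t_c$ sees exactly $B$ and the $M_d$ with $d\le c$. A largest antichain of $B$ together with $t_1$ has $v+1$ elements.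

Keep the colors of $P$ in the copies $M_d$ and add $k+1$ to them in $B$. For $c\le k+1$, the elements of color $c$ in $N$ lie in the stacked copies $M_d$ with $d>c$, form a chain in each, and are below $t_c$. The element $t_c$ has its witnesses in $M_c$, an element of $M_d$ has them in $M_d$, and an element of $B$ has them in $T\cup B$. This is a $(2k+1)$-wall.

The copies $M_d$ and $B$ are modules of $G(P')$. An induced path $X$ on $5$ vertices lies in no copy, so by Lemma~\ref{lem:module} it meets each copy at most once. Then all four edges of $X$ join $T$ to $N$. The neighborhoods in $T$ of elements of $N$ are initial segments of $T$, so Lemma~\ref{lem:nested} allows only three such edges.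
\end{proof}

For $P$ a point, $P'$ has four elements: $t_2<t_1$, $M_2=\{m\}$ and $B=\{\beta\}$, with $m<t_1$ and $m<\beta$. Its incomparability graph is the path $m,t_2,\beta,t_1$ with colors $1,2,3,1$, so $P'$ is $Q_4$, and the order $m,t_1,t_2,\beta$ forces three chains.

\subsection*{Several blocks}

The step above sends $k+1$ to $2(k+1)$. To do better, let the spine carry several blocks of $k+1$ colors. A color is now a pair $b=(i,c)$, where $i$ is the block, and colors are ordered lexicographically. Inside a block everything is as before, with a copy $M_{(i,c)}$ of $P[c-1]$ colored in block $i$. What is new is that every element needs witnesses for all colors of earlier blocks.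

The copy $M_b$ sees the spine up to $t_b$. If earlier blocks are placed lower on the spine, the elements of $M_b$ are served. The difficulty is the spine itself: $t_b$ is comparable with the other spine elements, and it lies above the copies that belong to earlier blocks. So each color $b$ needs one more representative $a_b$. Place the set $A$ of these elements at the top of $N$, with $t_x<a_b$ exactly when $t_x\le t_b$. Then $t_x$ sees $a_b$ whenever $t_b<t_x$, and the spine is served.

The elements $a_b$ need witnesses in turn. Since $a_b$ sees the spine above $t_b$, it finds there the smaller colors of its own block. The colors of earlier blocks occur on the spine and in the copies only below $a_b$, so they must be seen inside $A$. We therefore make elements of $A$ from different blocks incomparable: $A$ is a union of pairwise incomparable chains, one for each block. Its width is the number of blocks, and we can afford $v$ of them. The number of colors becomes $v(k+1)+k$, so $k+1$ is multiplied by $v+1$, and iteration gives a factorial.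

\begin{example}\label{ex:eleven}
Take $P$ a point and two blocks, and rename the colors $(1,1),(1,2),(2,1),(2,2)$ as $1,2,3,4$. The spine is $t_2<t_1<t_4<t_3$. The stack $N$ is $m<m'<\beta<A$, where $m$ and $m'$ are the nonempty copies $M_2$ and $M_4$, $B=\{\beta\}$, and $A$ consists of two mutually incomparable chains $a_2<a_1$ and $a_4<a_3$. On the spine, $m$ sees $t_2$ and is below the rest, $m'$ sees $t_2,t_1,t_4$ and is below $t_3$, $\beta$ sees everything, and $a_b$ is above the elements up to $t_b$ and sees those above $t_b$. (This is the poset $E_{1,2}(P)$ of Section~\ref{sec:extension}.) It has the following $5$-wall.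
\begin{center}
\begin{tabular}{c|l|l}
color & class & witnesses for the colors $1,2,\dots$ \\ \hline
$1$ & $m<t_1<a_1$ & none needed \\
$2$ & $t_2<a_2$ & $t_2\colon m$;\quad $a_2\colon t_1$ \\
$3$ & $m'<t_3<a_3$ & $m'\colon t_1,t_2$;\quad $t_3\colon a_1,a_2$;\quad $a_3\colon a_1,a_2$ \\
$4$ & $t_4<a_4$ & $t_4\colon a_1,a_2,m'$;\quad $a_4\colon a_1,a_2,t_3$ \\
$5$ & $\beta$ & $\beta\colon t_1,t_2,t_3,t_4$
\end{tabular}
\end{center}
The number $k+1=2$ has been tripled. The elements $a_3,a_4$ of the last block are not used as witnesses; we keep them so that all blocks are treated alike. With more blocks, the elements of $A$ in a middle block both serve the later blocks and need the earlier ones.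
\end{example}

\subsection*{Several layers}

The number of blocks is limited by the width of $A$. To allow $v^2$ blocks, index them by pairs $(i_1,i_2)\in[v]^2$ and let two elements of $A^1=A$ be incomparable only when they differ in $i_1$. Now $a^1_b$ lacks the colors with the same $i_1$ and smaller $i_2$. Supply them by a second segment $T^2$ of the spine, above the first, of which $a^1_b$ sees the part below $t^2_b$. The elements of $T^2$ need a second layer $A^2$ above them, as $T^1$ needed $A^1$. We are free to choose the order of $T^2$, and we reverse it in the coordinate $i_1$. Then $a^2_b$, which sees the part of $T^2$ above $t^2_b$, finds there the colors with smaller $i_1$, and only pairs with equal $i_1$ and different $i_2$ have to be incomparable in $A^2$. Both layers have width at most $v$.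

In general, $r$ segments and layers form a staircase of bounded height, in which the order of the spine is turned into the reverse of the color order one coordinate at a time. Each level lengthens induced paths by a bounded amount only.

\section{The extension $E_{r,v}(P)$}\label{sec:extension}

Fix integers $r,v\ge1$ and a poset $P$ with a $k$-wall $\varphi\colon P\to[k]$, where $k\ge1$.

\subsection*{Orders on the colors}

Let $I=[v]^r\times[k+1]$. We write $b=(i,c)$ with $i\in[v]^r$ and $c\in[k+1]$, and call $i$ the \emph{block} of $b$. For distinct $b,b'\in I$ let $\delta(b,b')\in[r+1]$ be the first coordinate in which they differ, so that $\delta(b,b')=r+1$ exactly when they have the same block. Let $\prec$ be the lexicographic order on $I$; it is the order of the colors. For $s\in[r+1]$ let $<_s$ be the lexicographic order in which the coordinates $1,\dots,s-1$ and $r+1$ are compared in reverse. Each of these linear orders compares $b$ and $b'$ in coordinate $\delta(b,b')$, so $<_s$ agrees with $\prec$ on this pair if and only if $s\le\delta(b,b')\le r$. Three facts follow.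
\begin{itemize}
\item[(O1)] The order $<_1$ agrees with $\prec$ on pairs from different blocks and is opposite to $\prec$ on pairs from the same block.
\item[(O2)] For $s\in[r]$, the orders $<_s$ and $<_{s+1}$ disagree on $b,b'$ if and only if $\delta(b,b')=s$.
\item[(O3)] The order $<_{r+1}$ is the reverse of $\prec$.
\end{itemize}

\subsection*{The pieces}

\begin{itemize}
\item \emph{Copies.} For $b=(i,c)\in I$, $M_b$ is a copy of $P[c-1]$, empty if $c=1$, and $B$ is a copy of $P$. Elements of the copies are called \emph{old}.
\item \emph{Layers.} For $s\in[r]$, $A^s=\{a^s_b:b\in I\}$, with $a^s_b<a^s_{b'}$ if and only if $b<_sb'$ and $b<_{s+1}b'$. This is a partial order, being the intersection of two linear orders.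
\item \emph{Stack.} $N$ is the ordinal sum of the $M_b$, in the order $<_1$ of their indices, followed by $B,A^1,\dots,A^r$.
\item \emph{Spine.} $T$ is the ordinal sum of $T^1,\dots,T^r$, where $T^s=\{t^s_x:x\in I\}$ is a chain ordered by $<_s$.
\end{itemize}
For $s\in[r+1]$ let $N_{\ge s}=\bigcup_{u\ge s}A^u$ and $N_{<s}=N\setminus N_{\ge s}$; thus $N_{<1}$ is the set of old elements and $N_{<s}<N_{\ge s}$. Define
\begin{align*}
U(t^s_x)&=\{a^s_b:x\le_sb\}\cup N_{\ge s+1} &&(1\le s\le r),\\
D(t^1_x)&=\textstyle\bigcup_{b<_1x}M_b,\\
D(t^s_x)&=N_{<s-1}\cup\{a^{s-1}_b:b\le_sx\} &&(2\le s\le r).
\end{align*}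
The layer $A^s$ is attached to $T^s$ through the order $<_s$ and to $T^{s+1}$ through the order $<_{s+1}$, which is why its order has to be contained in both. Figure~\ref{fig:extension} shows the case $r=2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node[draw,minimum width=2cm] (T1) at (0,1.2) {$T^1$};
\node[draw,minimum width=2cm] (T2) at (0,3.6) {$T^2$};
\node[draw,minimum width=2cm] (M) at (7,0) {$M_b$ $(b\in I)$};
\node[draw,minimum width=2cm] (B) at (7,1.2) {$B$};
\node[draw,minimum width=2cm] (A1) at (7,2.4) {$A^1$};
\node[draw,minimum width=2cm] (A2) at (7,4.8) {$A^2$};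
\draw (T1) -- (T2);
\draw (M) -- (B) -- (A1) -- (A2);
\draw[dashed] (T1.east) -- node[pos=0.6,above,sloped] {$x\le_1b$} (M.west);
\draw[dashed] (T1.east) -- node[pos=0.6,above,sloped] {always} (B.west);
\draw[dashed] (T1.east) -- node[pos=0.6,above,sloped] {$b<_1x$} (A1.west);
\draw[dashed] (T2.east) -- node[pos=0.5,above,sloped] {$x<_2b$} (A1.west);
\draw[dashed] (T2.east) -- node[pos=0.5,above,sloped] {$b<_2x$} (A2.west);
\end{tikzpicture}
\caption{The poset $E_{2,v}(P)$. The left column is a chain (the spine), the right column is an ordinal sum, and both are ordered upward. A dashed line joins two pieces with incomparable pairs between them; its label says when the spine element of index $x$ is incomparable with the copy or element of index $b$. Two boxes not joined by a dashed line are comparable, the lower box being below the higher one.}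
\label{fig:extension}
\end{figure}

\begin{lemma}\label{lem:order}
The sets $U$ and $D$ satisfy the hypotheses of Lemma~\ref{lem:glue}. In the resulting poset $E_{r,v}(P)$, an incomparable pair either lies inside one summand of $N$ or is given by one of the following rules.
\begin{itemize}
\item[(S1)] $t^1_x$ sees $M_b$ if $x\le_1b$, and is above $M_b$ otherwise.
\item[(S2)] $t^1_x$ sees $B$.
\item[(S3)] $t^s_x$ sees $a^s_b$ if and only if $b<_sx$, for $1\le s\le r$.
\item[(S4)] $t^{s+1}_x$ sees $a^s_b$ if and only if $x<_{s+1}b$, for $1\le s<r$.
\end{itemize}
\end{lemma}

\begin{proof}
An element above $a^s_b$ in $N$ is either $a^s_{b'}$ with $b<_sb'$ or lies in $N_{\ge s+1}$, so $U(t^s_x)$ is an up-set. The set $D(t^1_x)$ is a union of lowest summands of $N$. For $s\ge2$, an element below $a^{s-1}_b$ is either $a^{s-1}_{b'}$ with $b'<_sb$ or lies in $N_{<s-1}$, so $D(t^s_x)$ is a down-set.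

The definitions give
\begin{equation}\label{eq:sandwich}
N_{\ge s+1}\subseteq U(t^s_x)\subseteq N_{\ge s},\qquad D(t^s_x)\subseteq N_{<s},\qquad N_{<s-1}\subseteq D(t^s_x)\ \text{ if } s\ge2 .
\end{equation}
Condition (b) follows from $N_{<s}<N_{\ge s}$. If $U(t^s_x)$ meets $D(t^{s'}_y)$, then $N_{\ge s}$ meets $N_{<s'}$, so $s<s'$ and $t^s_x<t^{s'}_y$; this is (c). For (a), let $t^s_x<t^{s'}_y$. If $s=s'$, then $x<_sy$, so $y\le_sb$ implies $x\le_sb$, and $b\le_sx$ or $b<_sx$ implies $b<_sy$. If $s<s'$, then \eqref{eq:sandwich} gives $U(t^{s'}_y)\subseteq N_{\ge s'}\subseteq N_{\ge s+1}\subseteq U(t^s_x)$ and $D(t^s_x)\subseteq N_{<s}\subseteq N_{<s'-1}\subseteq D(t^{s'}_y)$.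

By Lemma~\ref{lem:glue}, $t^s_x$ sees the complement of $U(t^s_x)\cup D(t^s_x)$ in $N$. For $s=1$ this complement consists of the $M_b$ with $x\le_1b$, of $B$, and of the $a^1_b$ with $b<_1x$. For $s\ge2$ it consists of the $a^{s-1}_b$ with $x<_sb$ and the $a^s_b$ with $b<_sx$.
\end{proof}

\begin{lemma}\label{lem:layer}
For $s\in[r]$, the layer $A^s$ has width at most $v$, and every induced path in $G(A^s)$ has at most $3$ vertices. The graph $G(A^1)$ is complete multipartite.
\end{lemma}

\begin{proof}
By (O2), $a^s_b\parallel a^s_{b'}$ if and only if $\delta(b,b')=s$. The indices of an antichain therefore have distinct $s$-th coordinates, which lie in $[v]$. Group the elements of $A^s$ by the first $s-1$ coordinates of the index. No edge of $G(A^s)$ joins two groups, and inside a group two elements are adjacent exactly when their $s$-th coordinates differ. So each group induces a complete multipartite graph, an induced path lies in one group, and Lemma~\ref{lem:multi} applies. For $s=1$ there is only one group.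
\end{proof}

\begin{proposition}\label{prop:wall}
If $P$ has width $v$, then $E_{r,v}(P)$ has width $v+1$. For every $P$ with a $k$-wall, $E_{r,v}(P)$ has a $k'$-wall with $k'+1=(v^r+1)(k+1)$.
\end{proposition}

\begin{proof}
\emph{Width.} The copies have width at most $v$ by hypothesis and the layers by Lemma~\ref{lem:layer}. So $N$ has width at most $v$, and $E_{r,v}(P)$ has width at most $v+1$ by Lemma~\ref{lem:glue}. By (S2), a largest antichain of $B$ together with any $t^1_x$ has $v+1$ elements.

\emph{Colors.} The colors are the elements of $I$ in the order $\prec$, followed by $k$ \emph{further} colors. The elements $t^s_b$ and $a^s_b$ get color $b$. The copy of $y\in P[c-1]$ in $M_{(i,c)}$ gets color $(i,\varphi(y))$, and the copy of $y\in P$ in $B$ gets the $\varphi(y)$-th further color. All $k'=v^r(k+1)+k$ colors occur.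

\emph{Classes are chains.} A further color occurs only in $B$, where its class is a class of $\varphi$. Let $b=(i,c)\in I$. Since $a^s_b\in U(t^s_b)$ and $a^{s}_b\in D(t^{s+1}_b)$, we have $t^1_b<a^1_b<t^2_b<\dots<t^r_b<a^r_b$. The old elements of color $b$ lie in the copies $M_{(i,d)}$ with $d>c$. They form a chain in each copy, and the copies are stacked. By (O1), $(i,d)<_1(i,c)$, so they are below $t^1_b$. This is where the reversal of the last coordinate is used.

\emph{Witnesses.} An element of $B$ sees all of $T^1$ by (S2), hence every color in $I$, and it sees the smaller further colors inside $B$. Now let $y$ have color $b\in I$ and let $b'\prec b$.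

Let $y=t^s_b$ with $s\ge2$. If $b'<_sb$, then $y$ sees $a^s_{b'}$ by (S3). If $b<_sb'$, then $y$ sees $a^{s-1}_{b'}$ by (S4).

Let $y=t^1_b$. If $b'$ is in another block, then $b'<_1b$ by (O1), and $y$ sees $a^1_{b'}$ by (S3). Otherwise $b=(i,c)$ and $b'=(i,c')$ with $c'\le c-1$. The color $b'$ occurs in $M_b$, and $y$ sees $M_b$ by (S1).

Let $y=a^s_b$. If $b<_sb'$, then $y$ sees $t^s_{b'}$ by (S3). Suppose $b'<_sb$. If $b<_{s+1}b'$, the two orders that define $A^s$ disagree, and $y$ sees $a^s_{b'}$. If $b'<_{s+1}b$, then $s<r$, because $b<_{r+1}b'$ by (O3), and $y$ sees $t^{s+1}_{b'}$ by (S4). Thus (O3) is what lets the staircase end at $A^r$.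

Let $y\in M_{(i,c)}$, so that $b$ has block $i$. If $b'$ has block $i$, the wall of $P[c-1]$ gives a witness in $M_{(i,c)}$. Otherwise the block of $b'$ precedes $i$ lexicographically, so $b'\prec(i,c)$, then $b'<_1(i,c)$ by (O1), and $y$ sees $t^1_{b'}$ by (S1).
\end{proof}

\section{Induced paths in the extension}\label{sec:paths}

It remains to see that the extension does not create long induced paths. The copies contribute one vertex each unless they contain the whole path, the spine meets each neighboring piece in nested neighborhoods, and inside a layer a path is short. Counting these contributions gives a bound linear in $r$. For $r=1$ a closer look shows that the last two contributions cannot both be large.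

\begin{proposition}\label{prop:paths}
Suppose that every induced path in $G(P)$ has at most $\ell$ vertices. Then every induced path in $G(E_{r,v}(P))$ has at most $\max\{\ell,18r+3\}$ vertices, and at most $\max\{\ell,7\}$ vertices if $r=1$.
\end{proposition}

\begin{proof}
Let $X$ be an induced path in $G=G(E_{r,v}(P))$ with at least $4$ vertices. Each copy $M_b$ or $B$ is a module of $G$: an element of $N$ outside the copy sees none of it, and by Lemma~\ref{lem:order} a spine element sees all of it or none. If $X$ lies in a copy, then $|X|\le\ell$, since the copy is isomorphic to a subposet of $P$. Otherwise, by Lemma~\ref{lem:module}, $X$ has at most one vertex in each copy. We assume this from now on. An edge of $G$ inside $N$ lies in one summand, and $T$ is independent. So every edge of $X$ either joins $T$ to $N$ or lies inside a layer.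

By Lemma~\ref{lem:order}, an edge between $T$ and $N$ joins the two sets of one of the $2r$ pairs
\[
(T^1,N_{<1}),\qquad (T^s,A^s)\ \ (1\le s\le r),\qquad (T^{s+1},A^s)\ \ (1\le s<r).
\]
The neighbors in $T^1$ of an old element form an initial segment of $T^1$ by (S1) and (S2). The neighbors of $a^s_b$ form a final segment of $T^s$ by (S3) and an initial segment of $T^{s+1}$ by (S4). In each pair these neighborhoods are nested, and they remain so after intersection with $X$. By Lemma~\ref{lem:nested},
\begin{equation}\label{eq:three}
\text{$X$ has at most $3$ edges in each of the $2r$ pairs.}
\end{equation}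

\emph{General $r$.} Delete from $X$ the edges between $T$ and $N$. By \eqref{eq:three} there are at most $6r$ of them, so at most $6r+1$ subpaths remain. A subpath with more than one vertex has all its edges inside layers; it is connected and different layers are nonadjacent, so it is an induced path in one $G(A^s)$ and has at most $3$ vertices by Lemma~\ref{lem:layer}. Hence $|X|\le3(6r+1)=18r+3$.

\emph{The case $r=1$.} Write $A=A^1$, and note that $T=T^1$. We show that $X$ has at most $6$ edges. By \eqref{eq:three}, at most $3$ edges join $T$ to old elements and at most $3$ join $T$ to $A$. If no edge of $X$ lies inside $A$, we are done.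

Suppose that some edge of $X$ lies inside $A$. Since $G(A)$ is complete multipartite, $X\cap A$ induces a complete multipartite graph with at least two nonempty parts, and such a graph is connected. So $X\cap A$ is a subpath of $X$, with $2$ or $3$ vertices by Lemma~\ref{lem:multi}, and it contributes at most $2$ edges. A vertex of $X\cap A$ with a neighbor in $X\cap T$ is adjacent to the largest element $\tau$ of $X\cap T$, because its neighbors form a final segment of $T$. Two such vertices, together with $\tau$ and the part of the subpath $X\cap A$ between them, would form a cycle in $X$. So at most one vertex of $X\cap A$ has a neighbor in $X\cap T$. It also has a neighbor in $X\cap A$, so it has only one neighbor in $X\cap T$. The number of edges of $X$ is at most $3+2+1=6$.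
\end{proof}

The argument for $r=1$ uses that $G(A^1)$ is a single complete multipartite graph and that $A^1$ sees only one segment of the spine; both properties are lost for the layers as a whole when $r\ge2$.

\begin{remark}\label{rem:seven}
The bound $7$ is attained when $r=1$ and $k\ge2$. We have $(1,3)<_1(1,2)<_1(1,1)$. Take $m\in M_{(1,3)}$ and $m'\in M_{(1,2)}$, and consider
\[
m,\quad t^1_{(1,3)},\quad m',\quad t^1_{(1,2)},\quad a^1_{(1,3)},\quad t^1_{(1,1)},\quad a^1_{(1,2)} .
\]
The four elements of $N$ form a chain. Among the three spine elements, listed upward, $m$ sees the first, $m'$ the first two, $a^1_{(1,3)}$ the last two and $a^1_{(1,2)}$ the last, by (S1) and (S3). So this is an induced path, and $E_{1,v}(P)$ contains $Q_7$.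
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

Fix $r\ge1$. Let $P_1$ be a single point, with its $1$-wall, and let $P_w=E_{r,w-1}(P_{w-1})$ for $w\ge2$, where $P_{w-1}$ carries the wall already constructed. By Proposition~\ref{prop:wall} and induction, $P_w$ has width $w$ and an $F_r(w)$-wall, where $F_r(1)=1$ and $F_r(w)+1=((w-1)^r+1)(F_r(w-1)+1)$. Solving the recursion,
\begin{equation}\label{eq:F}
F_r(w)=2\prod_{j=1}^{w-1}(j^r+1)-1 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:factorial}]
Take $r=1$. Then \eqref{eq:F} reads $F_1(w)=2\,w!-1$. By Proposition~\ref{prop:paths} and induction on $w$, every induced path in $G(P_w)$ has at most $7$ vertices, so $P_w$ is $Q_8$-free by Lemma~\ref{lem:pathposet}. Lemma~\ref{lem:wall} gives $\mathrm{FF}(w,Q_8)\ge2\,w!-1$. From $e^w\ge w^w/w!$ we get $2\,w!-1\ge w!\ge(w/e)^w$, so $\frac1w\log_2\mathrm{FF}(w,Q_8)\ge\log_2(w/e)$, which tends to infinity.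
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:power}]
By Proposition~\ref{prop:paths} and induction on $w$, every induced path in $G(P_w)$ has at most $18r+3$ vertices, so $P_w$ is $Q_{18r+4}$-free by Lemma~\ref{lem:pathposet}. Lemma~\ref{lem:wall} and \eqref{eq:F} give the first inequality. The product $\Pi=\prod_{j=1}^{w-1}(j^r+1)$ is at least $1$, so $2\Pi-1\ge\Pi\ge((w-1)!)^r$.

Given $C$, choose an integer $r\ge1$ with $r>C$ and let $Q=Q_{18r+4}$. For $w\ge2$ we have $(w-1)!\ge((w-1)/e)^{w-1}$, so
\[
\ln\mathrm{FF}(w,Q)\ \ge\ r\,(w-1)\bigl(\ln(w-1)-1\bigr)=(r-o(1))\,w\ln w ,
\]
which is at least $Cw\ln w$ for all large $w$.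
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:diameter}]
If $Q_8$ is a subposet of $Q$, then every $Q_8$-free poset is $Q$-free, so $\mathrm{FF}(w,Q)\ge\mathrm{FF}(w,Q_8)$, and Theorem~\ref{thm:factorial} applies. If $G(Q)$ has a component of diameter at least $7$, then a shortest path between two vertices at distance at least $7$ has at least $8$ vertices. It is induced, since a further edge between two of its vertices would shorten it. Its first $8$ vertices form an induced path, so $Q$ contains $Q_8$ by Lemma~\ref{lem:pathposet}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS}
Christen and Selkow, \emph{J. Combin. Theory Ser. B} 27 (1979).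

\bibitem{MW}
Kevin G. Milans and Michael C. Wigal, \emph{A Dichotomy Theorem for First-Fit Chain Partitions}, arXiv:1810.03807 (2018).

\end{thebibliography}
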